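# A D-affine variety with a divisor whose normal sheaf is not globally generated

Throughout, $k$ is an algebraically closed field, of any characteristic unless stated otherwise. A variety is a separated integral scheme of finite type over $k$; singularities are allowed. We write $\mathbb N=\{0,1,2,\dots\}$. We write "gg" for "generated by global sections as an $\mathcal O$-module". For a homogeneous element $g$ of a graded ring, $D_+(g)$ is the usual affine open subset of Proj.

## 1. Divisors on D-affine varieties: evidence for "yes"

On a D-affine variety there are many global sections. Let $Y$ be an effective Cartier divisor on such a variety. Is the normal sheaf of $Y$ generated by its global sections? This question comes from Dmitriy Rumynin, "D-affinity and Rational Varieties", arXiv:1811.08612 (2018). The answer that one would first guess is **yes**. Let us recall the definitions and test the guess.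

**Differential operators.** For a commutative $k$-algebra $B$, a $k$-linear map $\Phi:B\to B$ is a differential operator of order $\le m$ if $[\cdots[[\Phi,b_0],b_1],\cdots,b_m]=0$ for all $b_0,\dots,b_m\in B$. These maps form a ring $D(B)$. We use three textbook facts. A differential operator extends uniquely to a differential operator on any localization. For a variety $X$ there is a sheaf of rings $\mathcal D_X$, quasi-coherent as a left $\mathcal O_X$-module, with $\Gamma(U,\mathcal D_X)=D(\mathcal O(U))$ for $U$ affine. And $\mathcal O_X$ is a left $\mathcal D_X$-module. For example, let $B=k[z^2,z^3]$. The operator $d/dz$ does not act on $B$ if $2\ne0$ in $k$, since it sends $z^2$ to $2z\notin B$. But $z\,d/dz$ and $z^2\,d/dz$ preserve $B$, and they are differential operators on $B$.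

From now on "$\mathcal D_X$-module" means a left $\mathcal D_X$-module that is quasi-coherent over $\mathcal O_X$.

**D-affinity.** $X$ is D-affine if every $\mathcal D_X$-module $M$ is generated by its global sections *as a $\mathcal D_X$-module* and satisfies $H^i(X,M)=0$ for all $i>0$.

**Normal sheaf.** For an effective Cartier divisor $Y\subset X$ we put $\mathcal N_Y=\mathcal O_X(Y)|_Y=(\mathcal I_Y/\mathcal I_Y^2)^\vee$, a line bundle on $Y$.

**Simple cases.** If $X$ is affine, it is D-affine, and $\mathcal N_Y$ is gg because every quasi-coherent sheaf on the affine scheme $Y$ is gg. If $X=\mathbb P^n$, then $X$ is D-affine; we prove this below (Section 4 in characteristic $0$, Section 6 in characteristic $p$). A nonempty effective divisor is a hypersurface of some degree $d\ge1$, and $\mathcal N_Y=\mathcal O(d)|_Y$ is gg by monomials. So the guess passes both tests.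

There is also some general support for it.

**Proposition 1.** Let $X$ be an irreducible D-affine variety and $Y\neq\emptyset$ an effective Cartier divisor. (a) $\mathcal N_Y$ is gg if and only if $\mathcal O_X(Y)$ is gg. (b) $H^0(Y,\mathcal N_Y^{\otimes m})\ne0$ for some $m\ge1$.

*Proof of (a).* Since $\mathcal O_X$ is a $\mathcal D_X$-module, $H^1(X,\mathcal O_X)=0$. The sequence $0\to\mathcal O_X\to\mathcal O_X(Y)\to\mathcal N_Y\to0$ therefore shows that $H^0(X,\mathcal O_X(Y))\to H^0(Y,\mathcal N_Y)$ is onto. If $\mathcal O_X(Y)$ is gg, so is its quotient $\mathcal N_Y$. Conversely, suppose that $\mathcal N_Y$ is gg. At a point of $Y$ some section of $\mathcal N_Y$ is nonzero in the fiber. It lifts to a global section of $\mathcal O_X(Y)$, which generates there by Nakayama's lemma. At points off $Y$ the canonical section $1$ generates.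

*Proof of (b).* Let $j:U=X\setminus Y\hookrightarrow X$ be the inclusion. The sheaf $\mathcal O_X(*Y)=\bigcup_m\mathcal O_X(mY)=j_*\mathcal O_U$ is a $\mathcal D_X$-module containing $\mathcal O_X$. The quotient $M=\mathcal O_X(*Y)/\mathcal O_X$ is nonzero, because at a point of $Y$ the inverse of a local equation of $Y$ is not regular. By D-affinity $M$ is generated by its global sections, so it has a global section $s\ne0$. By quasi-compactness $s\in H^0(X,\mathcal O_X(mY)/\mathcal O_X)$ for some $m\ge1$. Take $m$ minimal and consider the image of $s$ in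
$$H^0\big(X,\mathcal O_X(mY)/\mathcal O_X((m-1)Y)\big)=H^0(Y,\mathcal N_Y^{\otimes m}).$$
If it were zero, then $s\in H^0(X,\mathcal O_X((m-1)Y)/\mathcal O_X)$. This contradicts the minimality of $m$ if $m>1$, and it contradicts $s\ne0$ if $m=1$. $\square$

**Where this argument stops.** One would like to continue as follows: $M=\mathcal O_X(*Y)/\mathcal O_X$ is generated by its global sections over $\mathcal D_X$, so its first piece $\mathcal O_X(Y)/\mathcal O_X=\mathcal N_Y$ should be generated too. But $\mathcal O_X(Y)$ is usually not a $\mathcal D_X$-submodule of $\mathcal O_X(*Y)$, since differentiation raises the pole order. And generators of a filtered module need not contain generators of the first step of the filtration. Suppose $\xi$ is a local equation of $Y$ and the only available global section near a point has polar part $\xi^{-2}$. Then $\xi\cdot\xi^{-2}=\xi^{-1}$ is produced inside $M$, yet no global section of $\mathcal N_Y$ generates $\mathcal N_Y$ at that point. To exploit this we look for a D-affine $X$ on which $\xi^{-2}$ and $\xi^{-3}$ are globally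 defined and $\xi^{-1}$ is not.

## 2. The varieties $X_{n,S}$ and the statements

By Proposition 1(a) we need $\mathcal O_X(Y)$ not gg. Start with $\mathbb P^2=\operatorname{Proj}k[x,y,z]$ and $Y=\{x=0\}$, and remove the linear form $z$ while keeping $z^2$ and $z^3$:
$$X=\operatorname{Proj}k[x,y,z^2,z^3],\qquad \deg x=\deg y=\deg z=1,\qquad Y=\{x=0\}.$$
At the point $x=y=0$ the only linear forms left, $x$ and $y$, both vanish. We shall see that this surface is D-affine, so **the answer to the question is no**, over every algebraically closed field. The one-dimensional analogue $\operatorname{Proj}k[x,z^2,z^3]$ is a cuspidal cubic: with $a=xz^2$, $b=z^3$, $c=x^3$ we have $b^2c=a^3$. It is *not* D-affine, because $H^1(\mathcal O)\ne0$ (Lemma 6 below). So the number of extra variables matters, and the general statement says exactly how.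

**Numerical semigroups.** A numerical semigroup is a subset $S\subset\mathbb N$ that contains $0$, is closed under addition and has finite complement. We assume $S\ne\mathbb N$ and put $f=f(S)=\max(\mathbb N\setminus S)\ge1$. Every integer $>f$ lies in $S$, and $1\notin S$. Example: $\langle2,3\rangle=\{0,2,3,4,\dots\}$ has $f=1$. Write $k[S]=\operatorname{span}\{z^s:s\in S\}$.

For $n\ge1$ put
$$T=T_{n,S}=k[x_1,\dots,x_n]\otimes k[S]=\operatorname{span}\{x^\alpha z^s:\alpha\in\mathbb N^n,\ s\in S\},\quad X_{n,S}=\operatorname{Proj}T,\quad Y=\{x_1=0\},$$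
with $\deg x_i=\deg z=1$. Since $T$ is a finitely generated graded domain of dimension $n+1$ with $T_0=k$, $X_{n,S}$ is a projective variety of dimension $n$.

**Theorem 2 (any characteristic).** $X_{n,S}$ is D-affine if and only if $n>f(S)$. In that case $Y$ is an effective Cartier divisor, and for $m\ge1$ the sheaf $\mathcal N_Y^{\otimes m}$ is gg if and only if $m\in S$. Since $1\notin S$, $\mathcal N_Y$ is not gg.

The surface above is the case $n=2$, $S=\langle2,3\rangle$, $f=1$. Taking $S=\{0\}\cup[m_0+1,\infty)$ and $n=m_0+1$, we have $f=m_0<n$, and none of $\mathcal N_Y,\dots,\mathcal N_Y^{\otimes m_0}$ is gg. So no fixed power of $\mathcal N_Y$ works either.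

**Theorem 3 (normal counterexamples in every characteristic $p>0$).** Let $\operatorname{char}k=p>0$, $a\ge2$, $p\nmid a$ and $n>pa-a-p$. Then
$$X=\operatorname{Proj}T,\quad T=k[x_1,\dots,x_n,u,v]/(u^p-v^a-x_1^{pa-1}x_2),\qquad\deg x_i=1,\ \deg u=a,\ \deg v=p,$$
is a normal projective D-affine variety of dimension $n$. For the Cartier divisor $Y=\{x_1=0\}$ and $m\ge1$, $\mathcal N_Y^{\otimes m}$ is gg if and only if $m\in\langle a,p\rangle$. In particular $\mathcal N_Y$ is not gg.

Here $n=2$ is possible for $p=2,a=3$ and for $p=3,a=2$. Nothing is claimed about smooth $X$, or about normal $X$ in characteristic $0$; the question as posed does not require these.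

## 3. Twists, sections on $Y$, and the necessity of $n>f$

**Step 1: twisting sheaves.** The rings above are not generated in degree $1$, so we check that $\mathcal O_X(d)$ behaves well. Let $T$ be a finitely generated graded domain with $T_0=k$, and $X=\operatorname{Proj}T$. Consider the following condition.

**(U)** $X$ is covered by finitely many $D_+(g)$, $\deg g>0$, such that $T_g$ contains a homogeneous unit of degree $1$.

**Lemma 4.** Assume (U). Then the sheaves $\mathcal O_X(d)$ with $\Gamma(D_+(g),\mathcal O_X(d))=(T_g)_d$ are invertible, and $\mathcal O_X(d)\otimes\mathcal O_X(d')=\mathcal O_X(d+d')$. For $g\in T$ homogeneous of degree $m>0$, the section $g$ of $\mathcal O_X(m)$ is a generator exactly on $D_+(g)$. If $0\ne y\in T_1$, then $y$ defines an effective Cartier divisor $Y=\operatorname{Proj}T'$, $T'=T/yT$, with $\mathcal O_X(Y)\cong\mathcal O_X(1)$ and $\mathcal N_Y^{\otimes m}\cong\mathcal O_Y(m)$, where $\Gamma(Y\cap D_+(g),\mathcal O_Y(m))=(T'_g)_m$.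

*Proof.* On a chart $D_+(g)$ of (U) with unit $t$ of degree $1$ we have $(T_g)_d=t^d(T_g)_0$. This gives the first assertion. For the second, on such a chart $D_+(h)$ the section $g$ equals $t^m\cdot(g/t^m)$, and it generates where $g/t^m$ is invertible. Since $g^{\deg h}/h^m$ is a unit of $(T_h)_0$ times $(g/t^m)^{\deg h}$, this locus is $D_+(gh)=D_+(g)\cap D_+(h)$. For the third, $y$ is a nonzero section of a line bundle on an integral scheme, so it defines an effective Cartier divisor $Y$ with $\mathcal O_X(Y)\cong\mathcal O_X(1)$. On a chart of (U) its ideal is $y(T_g)_{-1}=(yT_g)_0$, so $Y\cap D_+(g)=\operatorname{Spec}(T'_g)_0$. The restriction to $Y$ of $\mathcal O_X(m)$ is $t^m(T'_g)_0=(T'_g)_m$. $\square$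

The ring $T_{n,S}$ satisfies (U). Indeed $D_+(z^s)$ does not depend on $0\ne s\in S$; call it $D_+(z)$. The sets $D_+(x_1),\dots,D_+(x_n),D_+(z)$ cover $X_{n,S}$, since the $x_i$ and the $z^s$ generate $T_+$. The unit is $x_i$ in $T_{x_i}$. Since $S$ contains all large integers, $T_{z^s}=k[x_1,\dots,x_n,z^{\pm1}]$, and there the unit is $z$. So $D_+(z)\cong\mathbb A^n$, and each $D_+(x_i)$ is $\mathbb A^{n-1}\times\operatorname{Spec}k[S]$. The point $x_1=\dots=x_n=0$ lies in the smooth chart $D_+(z)$.

**Step 2: the sections of $\mathcal O_Y(m)$.** This step shows that $\mathcal N_Y$ has too few sections.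

**Lemma 5.** Let $n\ge2$, $T'=k[x_2,\dots,x_n]\otimes k[S]$, $Y=\operatorname{Proj}T'$ and $m\ge1$. Then $\mathcal O_Y(m)$ is gg if and only if $m\in S$.

*Proof.* $Y$ is covered by $D_+(x_2),\dots,D_+(x_n),D_+(z)$, and it is integral. So a global section of $\mathcal O_Y(m)$ is an element of degree $m$ of $k[x_2^{\pm1},\dots,x_n^{\pm1},z^{\pm1}]$ that lies in every $T'_{x_i}$ and in $T'_{z}=k[x_2,\dots,x_n,z^{\pm1}]$. Let $x^\alpha z^s$ be a monomial occurring in it. Membership in $T'_{x_2}$ forces $s\in S$. Membership in $T'_z$ forces $\alpha\ge0$. Hence $H^0(Y,\mathcal O_Y(m))=T'_m$.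

Let $P$ be the point $x_2=\dots=x_n=0$, the origin of $D_+(z)=\operatorname{Spec}k[x_2/z,\dots,x_n/z]$. Near $P$ the sheaf is generated by $z^m$, and $x^\alpha z^s=(x/z)^\alpha z^m$ is nonzero at $P$ only if $\alpha=0$ and $s=m$. So $\mathcal O_Y(m)$ is gg at $P$ if and only if $z^m\in T'$, that is, $m\in S$. Every other point lies in some $D_+(x_i)$, $i\ge2$, where $x_i^m\in T'_m$ generates. $\square$

For $S=\langle2,3\rangle$ and $n=2$ this is the phenomenon predicted in Section 1. Put $\xi=x/z$. Then $\xi^{-2}=z^2/x^2$ and $\xi^{-3}=z^3/x^3$ are global sections of $\mathcal O_X(2Y)$ and $\mathcal O_X(3Y)$, whereas $H^0(Y,\mathcal N_Y)=T'_1=ky$ vanishes at $P$.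

**Step 3: the "only if" half of Theorem 2.**

**Lemma 6.** If $n\le f$, then $H^n(X_{n,S},\mathcal O)\ne0$, so $X_{n,S}$ is not D-affine.

*Proof.* Use the Čech complex of the cover by the $n+1$ charts $D_+(x_1),\dots,D_+(x_n),D_+(z)$. Its last term is the degree-$0$ part of $k[x^{\pm1},z^{\pm1}]$. The image of the chart intersection that omits $x_i$ is spanned by monomials $x^\alpha z^s$ with $\alpha_i\ge0$. The image of the one that omits $z$ is spanned by those with $s\in S$. Hence $H^n$ has as a basis the monomials $x^\alpha z^s$ with all $\alpha_i\le-1$, $s\notin S$ and $s=-\sum\alpha_i$. If $f\ge n$, then $s=f$ and $\alpha=(-1,\dots,-1,-(f-n+1))$ give such a monomial. Since $n\ge1$ and $\mathcal O_X$ is a $\mathcal D_X$-module, $X$ is not D-affine. $\square$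

For the cuspidal cubic ($n=f=1$) the class is $x^{-1}z$. For the surface one would need $s\ge2$ and $s\notin S$, and there is no such $s$.

If $n>f\ge1$, then $n\ge2$, and Lemmas 4 and 5 give the statements of Theorem 2 about $Y$. So Theorem 2 follows once we show:
$$\text{if } n>f(S), \text{ then } X_{n,S} \text{ is D-affine.}\tag{1}$$

**Step 4: replacing "generated" by "has a section".**

**Lemma 7.** Let $X$ be a variety such that $H^i(X,M)=0$ for all $i>0$ and all $\mathcal D_X$-modules $M$, and such that $H^0(X,Q)\ne0$ for every $\mathcal D_X$-module $Q\ne0$. Then $X$ is D-affine.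

*Proof.* Let $M_0\subset M$ be the image of $\mathcal D_X\otimes_kH^0(X,M)\to M$; it is a quasi-coherent $\mathcal D_X$-submodule. Put $Q=M/M_0$. Since $H^1(X,M_0)=0$, the map $H^0(X,M)\to H^0(X,Q)$ is onto. It is zero, because every global section of $M$ lies in $M_0$. So $H^0(X,Q)=0$, hence $Q=0$ and $M=M_0$. $\square$

## 4. Graded operators on twisted modules, and $\mathbb P^n$ in characteristic $0$

To control the cohomology of $M$ we consider all twists $M(d)=\mathcal O_X(d)\otimes M$ at once and let graded operators move between them. Assume (U). Let $\mathbb D=\bigoplus_e\mathbb D_e$ be the ring of finite sums of homogeneous differential operators on $T$, where $\mathbb D_e$ consists of those of degree $e$.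

**Step 1: $\mathbb D$ acts on the twists.** Let $\Phi\in\mathbb D_e$. It extends to every $T_g$, and the extension is again homogeneous of degree $e$. This follows by induction on the order from $\Phi(b/g)=g^{-1}\big(\Phi(b)-[\Phi,g](b/g)\big)$. Let $U=D_+(g)$ be a chart (or an intersection of charts) with a unit $t\in T_g$ of degree $1$. The map
$$\Phi_{t,d}=t^{-d-e}\,\Phi\,t^{d}:(T_g)_0\to(T_g)_0$$
is a differential operator on $\mathcal O(U)$: for $b\in(T_g)_0$ we have $[\Phi_{t,d},b]=t^{-d-e}[\Phi,b]t^d$, so iterated commutators vanish as they do for $\Phi$. Every section of $M(d)$ over $U$ is uniquely $t^d\otimes m$ with $m\in M(U)$, and we define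
$$\Phi(t^d\otimes m)=t^{d+e}\otimes\Phi_{t,d}\,m .$$
This does not depend on $t$. Let $t'=ct$ with $c\in\mathcal O(U)^\times$. Then $t'^d\otimes m=t^d\otimes c^dm$, and the recipe for $t'$ gives $t'^{d+e}\otimes c^{-d-e}\Phi_{t,d}c^dm=t^{d+e}\otimes\Phi_{t,d}(c^dm)$, as the recipe for $t$ does. So the local definitions glue to a $k$-linear map of sheaves $M(d)\to M(d+e)$. For $\Phi'\in\mathbb D_{e'}$ we have $(\Phi'\Phi)_{t,d}=\Phi'_{t,d+e}\Phi_{t,d}$, so composition is respected. A multiplication by $\tau\in T_e$ acts in the obvious way. Suppose $E\in\mathbb D_0$ is an operator that is multiplication by $d$ on $T_d$ for every $d$, and whose extension is a derivation (so it is multiplication by $d$ on $(T_g)_d$). Then $E_{t,d}=d$, and $E$ acts on $M(d)$ as the scalar $d$. Passing to cohomology, for each $i\ge0$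
$$H^i_*(M)=\bigoplus_{d\in\mathbb Z}H^i(X,M(d))$$
is a graded $\mathbb D$-module on which $E$ acts as $d$ in degree $d$.

**Step 2: three facts about torsion.** Recall from Hartshorne-style sheaf theory that for a section $g$ of a line bundle $L$ on a noetherian separated scheme and a quasi-coherent sheaf $N$, $\varinjlim_\ell H^i(X,N\otimes L^\ell)=H^i(X_g,N)$, where $X_g$ is the open set where $g$ generates $L$.

**(T1)** If $i\ge1$ and $g\in T$ is homogeneous of positive degree, every element of $H^i_*(M)$ is killed by a power of $g$. Indeed $\varinjlim_\ell H^i(X,M(d+\ell\deg g))=H^i(D_+(g),M(d))=0$, because $D_+(g)$ is affine.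

**(T2)** If $D_+(g_0),\dots,D_+(g_n)$ cover $X$ and $h\in H^0(X,M(d))$ is killed by a power of each $g_j$, then $h=0$, because $h$ vanishes on every chart.

**(T3)** If $M\ne0$, then $H^0_*(M)\ne0$. A nonzero section on some $D_+(g)$ becomes the restriction of a global section of a twist after multiplication by a power of $g$.

**Step 3: the model case $\mathbb P^n$, $\operatorname{char}k=0$.** Take $T=k[x_0,\dots,x_n]$, $\partial_j=\partial/\partial x_j$ and $E=\sum x_j\partial_j$. Evaluating on powers of $x_j$ one sees
$$\partial_j^Nx_j^N=\prod_{c=1}^N(x_j\partial_j+c).\tag{2}$$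
Let $i\ge1$ and $0\ne h\in H^i(X,M(d))$. By (T1), $x_j^Nh=0$ for all $j$ and some $N$. By (2) the commuting operators $x_j\partial_j$ satisfy on $h$ polynomials with distinct roots $-1,\dots,-N$. So $h$ is a sum of simultaneous eigenvectors with all eigenvalues $\le-1$. Since the eigenvalues add up to $d$, we get $d\le-n-1$. In particular $H^i(X,M)=0$.

Now let $H^0(X,Q)=0$ and $F_d=H^0(X,Q(d))$. If $d<0$ and $h\in F_d$, then $x_j^{-d}h\in F_0=0$ for all $j$, so $h=0$ by (T2). If $d>0$ is minimal with $F_d\ne0$ and $0\ne h\in F_d$, then $\partial_jh\in F_{d-1}=0$ for all $j$, so $dh=Eh=0$, a contradiction. Thus all $F_d$ vanish, $Q=0$ by (T3), and $\mathbb P^n$ is D-affine by Lemma 7.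

## 5. Semigroup operators: D-affinity of $X_{n,S}$ in characteristic $0$

In this section $\operatorname{char}k=0$ and $n>f=f(S)$. We try to repeat the argument of Step 3 above for $T=T_{n,S}$. It stops at once: $\partial/\partial z$ does not act on $T$. For any gap $s\notin S$ with $s+1\in S$ it sends $z^{s+1}$ to $(s+1)z^s\notin k[S]$. We need operators that lower the $z$-degree and vanish on exactly those monomials that would fall into a gap.

**Step 1: the operators $G_N$.** Put $\theta=z\,\partial/\partial z$ and, for $N\in\mathbb Z$,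
$$g_N(\theta)=\prod_{j\in S,\ j-N\notin S}(\theta-j),\qquad G_N=z^{-N}g_N(\theta).$$
The product is finite, because $j-N\in S$ as soon as $j-N>f$. $G_N$ is a differential operator on $k[z^{\pm1}]$ with $G_N(z^j)=g_N(j)z^{j-N}$. If $j\in S$ and $j-N\notin S$, then $g_N(j)=0$. So $G_N$ preserves $k[S]$. Its iterated commutators with elements of $k[S]$ vanish, so it is a differential operator on $k[S]$. In the same way it is a differential operator on $T$, homogeneous of degree $-N$.

*Example.* Let $S=\langle2,3\rangle$. For $N=1$ the factors are $j=0$ and $j=2$, so $G_1=z^{-1}\theta(\theta-2)$; it kills $1$ and $z^2$ and sends $z^3$ to $3z^2$. For $N=-1$ the only factor is $j=0$, so $G_{-1}=z\theta=z^2\,\partial/\partial z$.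

Thus $\mathbb D$ contains $T$, $\partial_i$, $x_i\partial_i$, $\theta$ and all $G_N$. The derivation $E=\sum x_i\partial_i+\theta$ is multiplication by $d$ on $T_d$. Besides (2) for the variables $x_1,\dots,x_n$ we have, for $N\in S$,
$$G_Nz^N=g_N(\theta+N)=\prod_{j\in S,\ j-N\notin S}\big(\theta-(j-N)\big),\tag{3}$$
because both sides send $z^j$ to $g_N(j+N)z^j$. The roots of this polynomial in $\theta$ are distinct and lie in $\mathbb Z\setminus S$. For $\mathbb P^n$ they would be negative. Here they may be positive, but they are at most $f$. The $n$ variables $x_i$ have to compensate for this, and this is where $n>f$ enters.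

**Step 2: $H^i(X,M)=0$ for $i\ge1$.** Let $0\ne h\in H^i(X,M(d))$. By (T1) there is $0\ne N\in S$ with $z^Nh=0$ and $x_j^Nh=0$ for all $j$. By (2) and (3), $h$ is killed by polynomials with distinct roots in each of the commuting operators $x_1\partial_1,\dots,x_n\partial_n,\theta$. The roots are negative integers for $x_j\partial_j$ and elements of $\mathbb Z\setminus S$ for $\theta$. So $h$ is a sum of simultaneous eigenvectors in degree $d$. At least one of them is nonzero, with $x_j\partial_j=\lambda_j\le-1$ and $\theta=w\notin S$, whence $w\le f$. As $E$ acts as $d$,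
$$d=\sum\lambda_j+w\le f-n<0 .$$
Hence $H^i(X,M(0))=0$.

It remains to show that a $\mathcal D_X$-module $Q$ with $H^0(X,Q)=0$ is zero. Put $F_d=H^0(X,Q(d))$, so that $F_0=0$.

**Step 3: $F_d=0$ for $d<0$.** Put $e=-d$ and let $h\in F_d$. The $x_j$ alone do not suffice, as $D_+(z)$ must also be handled, and $z^e$ may not belong to $T$. We have $x_j^eh\in F_0=0$ for all $j$. By (2), $h$ is a sum of simultaneous eigenvectors $h_\beta\in F_d$ of the $x_j\partial_j$ with eigenvalues $-\beta_j$, $\beta_j\ge1$. Since $E=d$ on $F_d$, we have $\theta h_\beta=wh_\beta$ with $w=|\beta|-e$. Now $G_{-e}$ has degree $e$, so $G_{-e}h_\beta\in F_0=0$. Choose $N\ge e+f+1$; then $N\in S$ and $N-e\in S$. From $z^{N-e}G_{-e}=z^Ng_{-e}(\theta)$ in $\mathbb D$,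
$$0=z^{N-e}G_{-e}h_\beta=z^Ng_{-e}(\theta)h_\beta=g_{-e}(w)\,z^Nh_\beta .$$
By definition $g_{-e}(w)=0$ only if $w\in S$ and $w+e\notin S$. But $w+e=|\beta|\ge n>f$, so $w+e\in S$. Hence $g_{-e}(w)\ne0$ and $z^Nh_\beta=0$. Also $x_j^eh_\beta\in F_0=0$ for all $j$. By (T2), $h_\beta=0$. So $h=0$.

**Step 4: $F_d=0$ for $d>0$.** Otherwise take $d>0$ minimal with $F_d\ne0$ and $0\ne h\in F_d$. Then $F_c=0$ for all $c<d$. So $\partial_jh=0$ for all $j$, and $\theta h=Eh=dh$. For every $N\in S$ with $N\ge1$ we have $G_Nh\in F_{d-N}=0$, so
$$0=z^NG_Nh=g_N(\theta)h=g_N(d)h ,$$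
and $g_N(d)=0$. This means that $d\in S$ and $d-N\notin S$. If $d\notin S$, any such $N$ gives a contradiction. If $d\in S$, take $N=d$: then $d-N=0\in S$, a contradiction.

So $H^0_*(Q)=0$, and $Q=0$ by (T3). By Lemma 7, $X_{n,S}$ is D-affine. This proves (1), and with it Theorem 2, in characteristic $0$.

## 6. Frobenius descent: a D-affinity criterion in characteristic $p$

Now let $\operatorname{char}k=p>0$. The previous argument breaks down where eigenvalues are read as integers. The scalar $d$ by which $E$ acts is only known modulo $p$, the roots in (2) repeat for $N>p$, and $\partial_j^N=0$ for $N\ge p$. What replaces it is a special feature of characteristic $p$: $\mathcal D_X$ is a union of endomorphism algebras over smaller and smaller rings of $p$-power type. So a $\mathcal D_X$-module can be descended through Frobenius infinitely often. The degrees of critical cohomology classes must then satisfy infinitely many divisibility conditions.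

**Theorem 8.** Let $\operatorname{char}k=p$, $R=k[y_0,\dots,y_n]$ standard graded, and $A_e=R^{p^e}=k[y_0^{p^e},\dots,y_n^{p^e}]$. Let $T\subset R$ be a graded subring with $A_r\subset T$ for some $r$, such that $T$ is a free graded $A_r$-module with a finite homogeneous basis of degrees $<(n+1)p^r$. Then $X=\operatorname{Proj}T$ is D-affine.

*Examples.* $T=R$, $r=0$ with basis $\{1\}$ shows that $\mathbb P^n$ is D-affine. For $p=2$ and $T=k[x,y,z^2,z^3]$ take $r=1$. The basis over $k[x^2,y^2,z^2]$ is $x^iy^jz^w$ with $i,j\in\{0,1\}$, $w\in\{0,3\}$, and the largest degree is $5<3\cdot2$. For $k[x,z^2,z^3]$ the largest degree is $4=2\cdot2$, and the hypothesis just fails, as it must.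

The proof takes six steps. In all of them $e\ge r$.

**Step 1: one topological space, many structure sheaves.** We have $A_e\subset A_r\subset T$ and $T^{p^e}\subset R^{p^e}=A_e$. Let $P_e=\operatorname{Proj}A_e\cong\mathbb P^n$, with homogeneous coordinates $\eta_j=y_j^{p^e}$ given normalized degree $1$ (that is, the $R$-degree is divided by $p^e$). For $g\in T$ homogeneous of positive degree put
$$B=(T_g)_0,\qquad B_e=\big((A_e)_{g^{p^e}}\big)_0 .$$
Then $B_e\subset B$. Moreover $B^{p^e}\subset B_e$: if $b=\tau/g^\ell$ with $\tau\in T$, then $b^{p^e}=\tau^{p^e}/g^{\ell p^e}$ and $\tau^{p^e}\in A_e$. Hence $B$ is integral over $B_e$, and $\operatorname{Spec}B\to\operatorname{Spec}B_e$ is bijective, the inverse sending $\mathfrak p$ to $\{b:b^{p^e}\in\mathfrak p\}$. It is closed by integrality, so it is a homeomorphism. As $T$ is finite over $A_e$, the map $X\to P_e$ is finite and a homeomorphism. We identify the underlying spaces and write $\mathcal O_e=\mathcal O_{P_e}$, so that $\mathcal O_{e+1}\subset\mathcal O_e\subset\mathcal O_X$.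

$T$ is a free graded $A_e$-module, since $A_r$ is free over $A_e$. As $T_0=k$, a homogeneous basis has exactly one element of degree $0$, a scalar, which we take to be $1$. Fix such a basis $\mathfrak B_e$; for $e=r$ take the one in the hypothesis. Since $A_e$ lives in degrees divisible by $p^e$,
$$\mathcal O_X=\bigoplus_{b\in\mathfrak B_e,\ p^e\mid\deg b}b\,\mathcal O_e(-\deg b/p^e)\tag{4}$$
as an $\mathcal O_e$-module. So $\mathcal O_X$ is locally free of finite rank over $\mathcal O_e$, with $\mathcal O_e\cdot1$ as a direct summand. For $e=r$ the twists are $-j_b=-\deg b/p^r$ with $0\le j_b\le n$.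

*Example.* For $p=2$, $T=k[x,y,z^2,z^3]$, $r=1$, the basis elements of even degree are $1,xy,xz^3,yz^3$, so $\mathcal O_X=\mathcal O_1\oplus\mathcal O_1(-1)\oplus\mathcal O_1(-2)^2$ on $P_1\cong\mathbb P^2$.

**Step 2: $\mathcal D_X=\bigcup_{e\ge r}\mathcal E_e$ with $\mathcal E_e=\mathcal End_{\mathcal O_e}(\mathcal O_X)$.** This step turns differential operators into linear ones. On $D_+(g)$ the sections of $\mathcal E_e$ are $\operatorname{End}_{B_e}(B)$, since $B$ is a finite $B_e$-module and $B_e$ is noetherian. The $\mathcal E_e$ increase with $e$.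

First, $D(B)=\bigcup_e\operatorname{End}_{B^{p^e}}(B)$. Let $I=\ker(B\otimes_kB\to B)$. It is generated by $\delta_s=b_s\otimes1-1\otimes b_s$ for algebra generators $b_1,\dots,b_\nu$ of $B$. The ring $B\otimes_kB$ acts on $\operatorname{End}_k(B)$, and the operators of order $<m$ are those killed by $I^m$. Let $q=p^e$. A map in $\operatorname{End}_k(B)$ is $B^q$-linear if and only if it is killed by all $b^q\otimes1-1\otimes b^q=(b\otimes1-1\otimes b)^q$, that is, by the ideal $I^{[q]}$ generated by the $q$-th powers of elements of $I$. (Here $k=k^q$, so $B^q$ is a $k$-subalgebra, and $I^{[q]}$ is generated by the $\delta_s^q$.) Clearly $I^{[q]}\subset I^q$. Also $I^{\nu q}\subset I^{[q]}$, because a monomial of degree $\nu q$ in $\delta_1,\dots,\delta_\nu$ has some exponent $\ge q$. So a $B^q$-linear map is killed by $I^{\nu q}$ and is a differential operator. Conversely an operator of order $<m$ is $B^q$-linear as soon as $q\ge m$.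

Second, we compare $B^{p^e}$ with the rings $B_e$. We saw $B^{p^e}\subset B_e$. Conversely $B_{e+r}\subset B^{p^e}$: an element of $B_{e+r}$ has the form
$$\frac{c^{p^{e+r}}}{g^{\ell p^{e+r}}}=\Big(\frac{c^{p^r}}{g^{\ell p^r}}\Big)^{p^e},\qquad c\in R,\ \deg c=\ell\deg g,$$
and $c^{p^r}\in A_r\subset T$. Hence $\operatorname{End}_{B_e}(B)\subset\operatorname{End}_{B^{p^e}}(B)\subset\operatorname{End}_{B_{e+r}}(B)$, and the two unions coincide.

**Step 3: descent of $\mathcal D_X$-modules.** We show that a $\mathcal D_X$-module $M$ comes from a quasi-coherent sheaf on $P_e$, for every $e$. This is Morita theory, made explicit by an idempotent. Let $\varepsilon_e\in\Gamma(X,\mathcal E_e)$ be the projection of (4) onto $\mathcal O_e\cdot1$, and put $M_e=\varepsilon_eM$. Since $\varepsilon_e$ is $\mathcal O_e$-linear and idempotent, $M_e$ is a direct summand of $M$ as an $\mathcal O_e$-module, and it is quasi-coherent on $P_e$. For any local section $\Phi$ of $\mathcal E_e$,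
$$\Phi\,\varepsilon_e=\Phi(1)\,\varepsilon_e,\tag{5}$$
because both sides are $\mathcal O_e$-linear, vanish on $\ker\varepsilon_e$ and send $1$ to $\Phi(1)$.

*Claim: multiplication $\mathcal O_X\otimes_{\mathcal O_e}M_e\to M$ is an isomorphism of $\mathcal E_e$-modules, where $\mathcal E_e$ acts on the left factor of the source.* For $c\in\mathcal O_X$ and $m\in M_e$ we have $m=\varepsilon_em$. Applying (5) to the operator $\Phi c$ gives $\Phi(cm)=(\Phi c)\varepsilon_em=\Phi(c)\varepsilon_em=\Phi(c)m$. So the map is $\mathcal E_e$-linear. Bijectivity is local. On $\{\eta_i\ne0\}$ the elements $v_b=b\,\eta_i^{-\deg b/p^e}$, with $b\in\mathfrak B_e$ and $p^e\mid\deg b$, form an $\mathcal O_e$-basis of $\mathcal O_X$ with $v_1=1$. Let $\Phi_{bc}\in\mathcal E_e$ send $v_c$ to $v_b$ and the other basis elements to $0$. Then $\Phi_{11}=\varepsilon_e$, and $\Phi_{b1}=\Phi_{b1}\varepsilon_e=v_b\varepsilon_e$ by (5). For $m\in M$,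
$$m=\sum_b\Phi_{bb}m=\sum_b\Phi_{b1}\Phi_{1b}m=\sum_bv_b\,(\Phi_{1b}m),\qquad\Phi_{1b}m=\varepsilon_e\Phi_{1b}m\in M_e,$$
so the map is onto. If $\sum_bv_bm_b=0$ with $m_b\in M_e$, apply $\Phi_{1c}$: by linearity, $0=\sum_b\Phi_{1c}(v_b)m_b=m_c$. So the map is injective.

Next we compare $e$ and $e+1$. The isomorphism $\mathcal O_X\otimes_{\mathcal O_{e+1}}M_{e+1}\cong M$ is $\mathcal E_{e+1}$-linear, hence $\mathcal E_e$-linear. Take the image of $\varepsilon_e\in\mathcal E_e\subset\mathcal E_{e+1}$ on both sides. On the left $\varepsilon_e$ acts as $\varepsilon_e\otimes1$, with image $\mathcal O_e\otimes_{\mathcal O_{e+1}}M_{e+1}$. Thus $M_e\cong\mathcal O_e\otimes_{\mathcal O_{e+1}}M_{e+1}$ as $\mathcal O_e$-modules. Now $A_e$ is free over $A_{e+1}$ on the monomials $\eta^\alpha$, $0\le\alpha_j<p$, and normalized degree $l$ in $A_{e+1}$ is normalized degree $pl$ in $A_e$. So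
$$M_e(d)=\bigoplus_{0\le\alpha_j<p,\ p\mid d-|\alpha|}\eta^\alpha M_{e+1}\big((d-|\alpha|)/p\big).\tag{6}$$
Fix $i$ and put $H_e=\bigoplus_dH^i(P_e,M_e(d))$. Then (6) gives
$$H_e\cong A_e\otimes_{A_{e+1}}H_{e+1}=\bigoplus_{0\le\alpha_j<p}\eta^\alpha H_{e+1}$$
as $A_e$-modules, where degree $l$ in $H_{e+1}$ becomes degree $pl$.

**Step 4: for $i\ge1$, $H^i(P_e,M_e(d))=0$ whenever $d\ge-n$.** Let $h\in H_e$ be nonzero of degree $d$. As in (T1), each $\eta_j$ acts locally nilpotently on $H_e$. Multiply $h$ by the highest power of $\eta_0$ that leaves it nonzero, then by the highest such power of $\eta_1$, and so on. The result is a nonzero element of degree $d'\ge d$ killed by all $\eta_j$; call such an element a socle element. We determine $d'$.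

Let $h=\sum_\alpha\eta^\alpha h_\alpha$ be a nonzero socle element of degree $d'$, with $h_\alpha\in H_{e+1}$. Write $1_j$ for the $j$-th unit vector. Then
$$0=\eta_jh=\sum_{\alpha_j<p-1}\eta^{\alpha+1_j}h_\alpha+\sum_{\alpha_j=p-1}\eta^{\alpha-(p-1)1_j}\,(\eta_j^ph_\alpha).$$
All exponents on the right are distinct: in the first sum the $j$-th entry is $\ge1$, in the second it is $0$. By freeness, $h_\alpha=0$ if $\alpha_j<p-1$, and $\eta_j^ph_\alpha=0$ if $\alpha_j=p-1$. This holds for all $j$, so
$$h=(\eta_0\cdots\eta_n)^{p-1}h',\qquad h'\ne0,\qquad\eta_j^ph'=0\ \text{for all }j .$$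
Since the $\eta_j^p$ are the coordinates of $P_{e+1}$, $h'$ is a socle element of $H_{e+1}$, of degree $l$ say. Then $d'=(n+1)(p-1)+pl$, that is,
$$d'+n+1=p\,(l+n+1).$$
The same applies to $h'$, and so on. Hence $d'+n+1$ is divisible by every power of $p$, so $d'=-n-1$. Therefore $d\le-n-1$.

**Step 5: $H^i(X,M)=0$ for $i\ge1$.** By Step 3 and (4) with $e=r$, $M\cong\mathcal O_X\otimes_{\mathcal O_r}M_r\cong\bigoplus_bM_r(-j_b)$ as sheaves on the common space. So $H^i(X,M)=\bigoplus_bH^i(P_r,M_r(-j_b))$ with $-j_b\ge-n$, and this is $0$ by Step 4. This is where the bound on the degrees of the basis is used.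

**Step 6: if $H^0(X,Q)=0$, then $Q=0$.** Since $Q_e$ is a direct summand of $Q$, $H^0(P_e,Q_e)=0$ for all $e\ge r$. If $l<0$ and $s\in H^0(P_e,Q_e(l))$, then $\eta_j^{-l}s\in H^0(P_e,Q_e)=0$ for all $j$, so $s=0$, because the sets $\{\eta_j\ne0\}$ cover $P_e$. Hence
$$H^0(P_e,Q_e(l))=0\qquad\text{for all }l\le0\text{ and all }e\ge r .$$
Let $d\in\mathbb Z$ and choose $e\ge r$ with $p^{e-r}>d$. Iterating (6), $H^0(P_r,Q_r(d))$ is a direct sum of groups $H^0(P_e,Q_e(l))$ with $l\,p^{e-r}\le d<p^{e-r}$. So $l\le0$ and all these groups vanish. Thus $H^0(P_r,Q_r(d))=0$ for all $d$. By (T3) on $P_r$, $Q_r=0$, and $Q\cong\mathcal O_X\otimes_{\mathcal O_r}Q_r=0$. Lemma 7 finishes the proof of Theorem 8. $\square$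

**Theorem 2 in characteristic $p$.** Let $n>f$ and choose $r$ with $p^r\in S$. Put $R=k[x_1,\dots,x_n,z]$. Then $A_r=k[x_1^{p^r},\dots,x_n^{p^r},z^{p^r}]\subset T_{n,S}\subset R$. For each residue class modulo $p^r$ let $w$ be the least element of $S$ in that class. Every element of $S$ is uniquely $w+cp^r$ with $c\in\mathbb N$, and all these numbers lie in $S$. So $T_{n,S}$ is free over $A_r$ on the $x^\alpha z^w$ with $0\le\alpha_i<p^r$. Since $w-p^r\notin S$, we have $w\le f+p^r$. The degrees of the basis are at most
$$n(p^r-1)+f+p^r=(n+1)p^r-(n-f)<(n+1)p^r .$$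
By Theorem 8, $X_{n,S}$ is D-affine. This proves (1) in characteristic $p$, and together with Section 5 and Lemmas 4–6 it completes the proof of Theorem 2. The answer to the question is no. $\blacksquare$

## 7. Normal counterexamples in characteristic $p$

The varieties $X_{n,S}$ are singular along $z=0$, in codimension $1$. Theorem 8 has room for more: we now deform the equation $u^p=v^a$ of the curve $\operatorname{Spec}k[z^a,z^p]$ so that the total space becomes normal while the divisor $x_1=0$ stays the same. We prove Theorem 3. Its simplest case is $p=2$, $a=3$, $n=2$, with equation $u^2=v^3+x_1^5x_2$. Since $p\ge2$, $a\ge2$ and $p\nmid a$, the numbers $a,p$ are not both $2$, so $pa-a-p=(a-1)(p-1)-1\ge1$ and $n\ge2$. The equation is homogeneous of degree $pa$.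

**Step 1: $T$ is a domain.** $T$ is free over $k[x,v]$ with basis $1,u,\dots,u^{p-1}$. The element $c=v^a+x_1^{pa-1}x_2$ is not a $p$-th power in $k(x,v)$, because $\partial c/\partial v=av^{a-1}\ne0$, while $p$-th powers have derivative $0$. So $u^p-c$ is irreducible over $k(x,v)$, and $T$ embeds into the field $k(x,v)[u]/(u^p-c)$. $T$ has dimension $n+1$ and $T_0=k$, so $X$ is a projective variety of dimension $n$.

**Step 2: normality.** $T$ is a hypersurface, hence satisfies Serre's condition $S_2$. The derivatives of the equation with respect to $v$ and $x_2$ are $-av^{a-1}$ and $-x_1^{pa-1}$. By the Jacobian criterion the singular locus of $\operatorname{Spec}T$ lies in $\{v=x_1=0\}$. This set has dimension $n-1$, since $T$ is finite over $k[x,v]$; that is, it has codimension $2$. So $T$ is $R_1$, and normal by Serre's criterion. Then $X$ is normal. Indeed, an element of the fraction field of $(T_g)_0$ that is integral over $(T_g)_0$ lies in the normal ring $T_g$. There it is a quotient of two elements of degree $0$, so it has degree $0$.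

**Step 3: D-affinity.** To apply Theorem 8 we embed $T$ in a polynomial ring. Let $R=k[\xi_1,\dots,\xi_n,\zeta]$ and map
$$x_i\mapsto\xi_i^p,\qquad v\mapsto\zeta^{p^2},\qquad u\mapsto\zeta^{pa}+\xi_1^{pa-1}\xi_2 .$$
The relation holds: $u^p\mapsto\zeta^{p^2a}+\xi_1^{p(pa-1)}\xi_2^p$, which is the image of $v^a+x_1^{pa-1}x_2$. Degrees are multiplied by $p$, which does not change Proj. $R$ is integral over the image, so the image has dimension $n+1$. The kernel is thus a prime of height $0$ in the domain $T$, i.e. $0$, and $T\subset R$. Moreover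
$$A_2=R^{p^2}=k[x_1^p,\dots,x_n^p,v]\subset T,$$
and $T$ is free over $A_2$ on the $x^\alpha u^j$, $0\le\alpha_i,j<p$. Their $R$-degrees are at most $pn(p-1)+pa(p-1)=p(p-1)(n+a)$. Now $p(p-1)(n+a)<(n+1)p^2$ is equivalent to $(p-1)(n+a)<(n+1)p$, that is, to $pa-a-p<n$, which is our hypothesis. Theorem 8 with $r=2$ shows that $X$ is D-affine.

**Step 4: the divisor.** We check (U). At a point of $X$ with $x_1=\dots=x_n=0$ we have $u^p=v^a$, so $u$ and $v$ are both nonzero there, since not all coordinates vanish. Hence $X=\bigcup_iD_+(x_i)\cup D_+(uv)$. On $D_+(x_i)$ the unit $x_i$ has degree $1$. On $D_+(uv)$, since $\gcd(a,p)=1$, some $u^iv^j$ with $i,j\in\mathbb Z$ and $ai+pj=1$ is a unit of degree $1$. By Lemma 4, $x_1$ defines an effective Cartier divisor $Y=\operatorname{Proj}T'$ with $\mathcal N_Y^{\otimes m}\cong\mathcal O_Y(m)$, and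
$$T'=T/x_1T=k[x_2,\dots,x_n]\otimes k[u,v]/(u^p-v^a)\cong k[x_2,\dots,x_n]\otimes k[S],\qquad S=\langle a,p\rangle,\ u=z^a,\ v=z^p .$$
The last isomorphism holds because the monomials $u^jv^i$ with $0\le j<p$ form a basis of $k[u,v]/(u^p-v^a)$. They go to $z^{aj+pi}$, and these powers are pairwise distinct since $p\nmid a$. The map onto $k[S]$ is clearly surjective. $S$ is a numerical semigroup because $\gcd(a,p)=1$, and $n\ge2$. So Lemma 5, which concerns only Proj of this ring $T'$, shows that $\mathcal N_Y^{\otimes m}$ is gg if and only if $m\in\langle a,p\rangle$. As $a,p\ge2$, we have $1\notin\langle a,p\rangle$, and $\mathcal N_Y$ is not gg. $\blacksquare$
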